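# Twisting circles that are never seiferters: L-space twist families of torus knots and of hyperbolic 1-bridge braids

## 1. The guess that the twisting circle must be a fiber

Take a knot $K$ in $S^3$ and an unknotted circle $c$ disjoint from it. Twisting $n$ times along $c$ gives a knot $K_n$. Suppose that infinitely many of the $K_n$ are L-space knots, and that these are pairwise different. What does this say about $c$?

Here is a natural mechanism. Suppose some integral surgery on $K$ gives a Seifert fibered manifold in which $c$ is a fiber. Twisting along $c$ is a surgery on $c$, so the corresponding surgery on $K_n$ is obtained by removing a fibered neighborhood of a fiber and gluing it back differently. The whole twist family then has Seifert surgeries, and Seifert manifolds are a good supply of L-spaces. So the first guess is that this is the only mechanism: $c$ must become a fiber, or at least something close to a fiber, in a Seifert surgery on $K$. Let us make this precise and test it.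

**Conventions.** All 3-manifolds are compact and orientable, except for infinite cyclic covers. Knots lie in $S^3$, and $K(m)$ is the result of $m$-surgery on $K$. On the boundary of a neighborhood of a knot with meridian $\mu$ and preferred longitude $\lambda$, the slope $x/y$ is the class $x\mu+y\lambda$. $\Delta$ is the distance (minimal geometric intersection number) of two slopes. $D^2(a_1,\dots,a_r)$ is a Seifert manifold over the disk with exceptional fibers of indices $a_i\ge 2$. $K_n$ is the image of $K$ under $(-1/n)$-surgery on $c$.

**Definition (L-space, L-space knot, satellite knot).** A rational homology sphere $M$ is an L-space if $\widehat{\mathrm{HF}}(M,\mathbf t)\cong\mathbb Z/2\mathbb Z$ for every $\mathrm{spin}^c$ structure $\mathbf t$ (coefficients in $\mathbb Z/2\mathbb Z$); equivalently $\dim\widehat{\mathrm{HF}}(M)=|H_1(M;\mathbb Z)|$. A knot is an L-space knot if some nontrivial surgery on it is an L-space. A knot is a satellite knot if its exterior contains an essential torus.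

Lens spaces are L-spaces. The torus knot $T_{p,q}$ with $p,q\ge2$ has the lens space surgeries $pq\pm1$, so it is an L-space knot with a positive L-space surgery. The trivial knot is an L-space knot too.

**Definition (degenerate Seifert fibration, Seifert surgery).** Let $E$ be the exterior of a fiber in a Seifert fibered manifold. If we Dehn fill $E$ along the slope of the regular fiber, the result carries a degenerate Seifert fibration, and the core of the filling is a degenerate fiber. Any number of degenerate fibers is allowed; a fibration without degenerate fibers is called ordinary. A Seifert surgery is a pair $(K,m)$, $m\in\mathbb Z$, such that $K(m)$ admits a Seifert fibration, possibly degenerate. "Fiber" means regular, exceptional or degenerate fiber.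

For example, $T_{p,q}$ is a regular fiber of a Seifert fibration of $S^3$ whose fiber slope on $\partial N(T_{p,q})$ is $pq$, and $T_{p,q}(pq)\cong L(p,q)\#L(q,p)$ carries a degenerate Seifert fibration.

**Definition (seiferter).** Let $(K,m)$ be a Seifert surgery. A knot $c\subset S^3-N(K)$ is a seiferter for $(K,m)$ if $c$ is trivial in $S^3$ and becomes a fiber in some (possibly degenerate) Seifert fibration of $K(m)$.

**Definition (cable of a fiber, pseudo-seiferter).** Let $\ell$ be a fiber and $V$ a fibered tubular neighborhood of $\ell$. A knot $c\subset V$ is a cable of $\ell$ if it is isotopic in $V$ to an essential simple closed curve, not a meridian of $V$, on a torus $T\subset\mathrm{int}\,V$ parallel to $\partial V$. Its cabling slope is the slope that $T$ cuts out on $\partial N(c)$. A knot $c\subset S^3-N(K)$ is a pseudo-seiferter for $(K,m)$ if it is trivial in $S^3$, becomes a cable of a fiber in a (possibly degenerate) Seifert fibration of $K(m)$, and its preferred longitude $\lambda_c$ in $S^3$ becomes the cabling slope.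

Here is a small example of the last notion. Let $c$ be the closure of the 4-braid $\sigma_1^{-1}\sigma_2\sigma_3$; destabilizing three times shows that $c$ is trivial. Let $K$ be a small circle around the first two strands, next to the letter $\sigma_1^{-1}$. It is trivial and $\mathrm{lk}(K,c)=2$. Surgery on $K$ with slope $-1$ gives $S^3$ and inserts a positive full twist $\sigma_1^2$, so $c$ becomes the closure of $\sigma_1\sigma_2\sigma_3$. This is $T_{4,1}$, a curve of winding number $4$ on a torus around the core $\ell$ of an unknotted solid torus $V$, with cabling slope $4\cdot1=4$. The framing $0$ of $c$ becomes $0+\mathrm{lk}(K,c)^2=4$. The core $\ell$ is a fiber of a Seifert fibration of $S^3$, so $c$ is a pseudo-seiferter for $(K,-1)$. (Here $c$ is also a seiferter, because an unknot in $S^3$ is a fiber of some Seifert fibration.)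

**Question** (Kimihiko Motegi, "L-space surgery and twisting operation", arXiv:1405.6487 (2014)). Let $K$ be a non-satellite knot and $c\subset S^3-K$ an unknotted circle such that the twist family $\{K_n\}$ contains infinitely many mutually distinct L-space knots. (1) Does $K$ admit a Seifert surgery $(K,m)$ for which $c$ is a seiferter? (2) Does $K$ admit a Seifert surgery $(K,m)$ for which $c$ is a seiferter or a pseudo-seiferter?

The guess is yes to both, or at least to (2).

**Test 1: a curve on a torus around the axis.** Let $c$ be a trivial knot and $W=S^3-\mathrm{int}\,N(c)$, a solid torus with meridian $\lambda_c$ and $H_1(W)=\langle\mu_c\rangle$. For $r\ge2$ let $J_1\subset W$ be a curve in the class $r\mu_c+\lambda_c$ on a torus parallel to $\partial W$. Then $J_1=T_{r,1}$ is trivial, it winds $r$ times around $W$, $\mathrm{lk}(J_1,c)=r$, and the torus cuts out the slope $r\cdot1=r$ on $\partial N(J_1)$. Take $K=J_1$.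

How does twisting act? In $(-1/n)$-surgery the curve $\mu_c-n\lambda_c$ bounds a disk, so the homeomorphism of $W$ that realizes the twist acts on $\partial W$ by $\mu_c\mapsto\mu_c+n\lambda_c$, $\lambda_c\mapsto\lambda_c$. It changes a slope $x/y$ on a knot $J\subset W$ to $x/y+n\,\mathrm{lk}(J,c)^2$. Therefore $r\mu_c+\lambda_c\mapsto r\mu_c+(1+nr)\lambda_c$ and $K_n=T_{r,1+nr}$. For $n\ge1$ these are L-space knots, distinct since $2g=nr(r-1)$. And $c$ is a seiferter for every $(K,m)$: $S^3$ has a Seifert fibration with $J_1$ and $c$ as fibers (the fibers on $\partial W$ have class $r\mu_c+\lambda_c$, at distance $1$ from $\mu_c$), and surgery on the fiber $J_1$ preserves a possibly degenerate fibration in which $c$ is a fiber. The guess passes.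

The next simplest family is a cable of $J_1$. To test it we need the basic facts about filling cable spaces.

## 2. Cable spaces: fiber slopes and fillings

**Definition (cable space).** A cable space of index $\omega\ge2$ is a Seifert manifold over an annulus with exactly one exceptional fiber, of index $\omega$.

The basic example is a solid torus minus a neighborhood of a curve of winding number $\omega\ge2$ on a torus parallel to its boundary. The exceptional fiber is the core, and the regular fibers are parallel to the curve. For instance $W-\mathrm{int}\,N(J_1)$ is a cable space of index $r$. Its fibers have slope $r\mu_c+\lambda_c$ on $\partial N(c)$ and $r$ on $\partial N(J_1)$.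

**(F1)** *An ordinary Seifert manifold with nonempty boundary is irreducible. An irreducible manifold with a compressible boundary torus is a solid torus. Cable spaces, and $D^2(a_1,a_2)$ with $a_i\ge2$, have incompressible boundary. Gluing irreducible manifolds along tori that are incompressible on both sides gives an irreducible manifold in which these tori, and any boundary tori incompressible in the pieces, are incompressible.*

The first and last sentences are standard. For the second, compress the torus: the resulting sphere bounds a ball, so the manifold is a solid torus. For the third, a cable space has two boundary components, and $\pi_1(D^2(a_1,a_2))$ has the non-cyclic quotient $\mathbb Z/a_1*\mathbb Z/a_2$, so neither is a solid torus.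

**(F2)** *In a cable space, and in $D^2(a_1,a_2)$ with $\{a_1,a_2\}\ne\{2,2\}$, every ordinary Seifert fibration has the same fiber slope on each boundary component.*

*Proof.* Let $h$ be the regular fiber of the given fibration. Then $G=\pi_1/\langle h\rangle$ is $\mathbb Z*\mathbb Z/\omega$ or $\mathbb Z/a_1*\mathbb Z/a_2$, a free product of two nontrivial groups which is not $\mathbb Z/2*\mathbb Z/2$. We claim that $G$ has no nontrivial normal cyclic subgroup $N$. Let $G$ act on the Bass–Serre tree of this free product. Edge stabilizers are trivial, and there is one orbit of edges. An invariant nonempty subtree either contains an edge, and then is everything, or is a vertex fixed by $G$, which is impossible since vertex stabilizers are conjugates of the factors. So the action is minimal. The tree is not a line, because the vertex degrees are the orders of the two factors and these are not both $2$. If a generator of $N$ is elliptic, its fixed set is a nonempty $G$-invariant subtree because $N$ is normal; so it is everything, $N$ fixes edges, and $N=1$. If a generator of $N$ is hyperbolic, its axis is $G$-invariant, so the tree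 is a line, a contradiction.

Let $h'$ be the regular fiber of another fibration. Choose the base point on a boundary torus and represent $h$ and $h'$ by the fibers through it. The subgroup $\langle h'\rangle$ is normal in $\pi_1$, so its image in $G$ is trivial and $h'\in\langle h\rangle$. The torus is incompressible, and both $h,h'$ are primitive in its $\pi_1$. Hence $h'=h^{\pm1}$ and the slopes agree. $\square$

The case $D^2(2,2)$ really is excluded: it also fibers over the Möbius band.

**(F3)** *Let $C$ be a cable space of index $k$. Fill one boundary component along a slope at distance $d$ from the fiber. If $d\ge2$ the result is $D^2(k,d)$; if $d=1$ it is a solid torus; in both cases the fibration extends. If $d=0$ the result is $L\#(S^1\times D^2)$ with $L$ a lens space of order $k$, and the meridian of the solid torus is the fiber slope on the other boundary component.*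

*Proof.* For $d\ge1$ the core of the filling becomes a fiber of index $d$, so the result fibers over the disk with cone points $k$ and, if $d\ge2$, $d$; and $D^2(k)$ is a solid torus. Let $d=0$ and let $T'$ be the other boundary component. Take a vertical annulus joining the two boundary components. Its end on the filled torus is a fiber, which bounds a meridian disk of the filling; capping gives a disk $D$ with $\partial D$ a fiber on $T'$. A neighborhood of $T'\cup D$ is a punctured solid torus with meridian $\partial D$. What remains of $C$ is the part over a disk containing the cone point, that is, a fibered solid torus of index $k$, and what remains of the filling solid torus is a 2-handle attached along a regular fiber. A regular fiber winds $k$ times around this solid torus, so the result is a punctured lens space of order $k$. $\square$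

**(F4) (JSJ criterion)** *Let $M$ be irreducible with incompressible (possibly empty) boundary, cut by disjoint incompressible tori into Seifert pieces, none of them $T^2\times I$. Suppose that for each of these tori no choice of Seifert fibrations of the adjacent pieces makes the fibers on the two sides match. Then these tori are the JSJ tori of $M$, unique up to isotopy. If the family is nonempty, $M$ is not Seifert.*

This is the textbook characterization of the JSJ decomposition. The last sentence holds because a Seifert manifold has an empty JSJ family.

**(F5)** *Let $K\subset N(J)$ be the cable of a knot $J$ of slope $q/b$, that is, in the class $q\mu_J+b\lambda_J$, with $b\ge2$ and $\gcd(b,q)=1$. Then $N(J)-\mathrm{int}\,N(K)$ is a cable space of index $b$ with fiber slope $q/b$ on $\partial N(J)$ and $bq$ on $\partial N(K)$. If $|m-bq|=1$, its filling along the slope $m$ on $\partial N(K)$ is a solid torus whose meridian has slope $m/b^2$ on $\partial N(J)$.*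

*Proof.* The first sentence is the basic example. Since $\Delta(m,bq)=|m-bq|=1$, (F3) gives a solid torus. We find its meridian by homology. $H_1(N(J)-K)$ is free on $\lambda_J,\mu_K$, and $\mu_J=b\mu_K$. Also $\lambda_K=b\lambda_J+x\mu_K$ for some $x$; taking linking numbers with $K$ gives $0=b\cdot0+x$, so $\lambda_K=b\lambda_J$. After filling, $m\mu_K+b\lambda_J=0$ is the only new relation. The class $x\mu_J+y\lambda_J=xb\mu_K+y\lambda_J$ dies iff $(xb,y)=j(m,b)$ for some integer $j$. Since $m=bq\pm1$ is prime to $b$, we get $b\mid j$. So the dying classes are the multiples of $m\mu_J+b^2\lambda_J$, which is primitive. $\square$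

## 3. One cabling: the circle is still a seiferter

**Test 2.** Keep $c$, $W$, $J_1$ from Test 1, and let $K$ be the cable of $J_1$ of slope $q/a$, $a\ge2$, $\gcd(a,q)=1$. Since $J_1$ is unknotted, $K=T_{a,q}$. Twisting gives $K_n=C_{a,\,q+nar^2}(T_{r,1+nr})$, where $C_{x,y}(J)$ denotes the cable of $J$ with winding number $x$ and slope $y/x$. We use a theorem of Hedden (*On knot Floer homology and cabling II*, IMRN 2009):

**Theorem (Hedden).** If $J$ is a nontrivial knot with a positive L-space surgery and $y/x\ge2g(J)-1$, then $C_{x,y}(J)$ has a positive L-space surgery.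

Here $2g(T_{r,1+nr})-1=nr(r-1)-1\le nr^2+q/a$ for large $n$. So $K_n$ is an L-space knot for all large $n$. The $K_n$ are distinct for large $n$ because $g(C_{x,y}(J))=x\,g(J)+(x-1)(y-1)/2$ for $y\ge1$, which increases with $n$ here.

Each $K_n$ with $n$ large is an iterated cable, so one may hope that $c$ is too far from $K$ to be a fiber. But take $m=aq\pm1$. By (F5) the surgery turns $N(J_1)-\mathrm{int}\,N(K)$ into a solid torus with meridian slope $m/a^2$. Its distance to the fiber slope $r$ of $W-\mathrm{int}\,N(J_1)$ is $|m-ra^2|=|a(q-ra)\pm1|\ge1$, because $a\ge2$. So the fibration of $W-\mathrm{int}\,N(J_1)$ extends over this solid torus, and it extends over $N(c)$ with $c$ a regular fiber since $\Delta(\mu_c,r\mu_c+\lambda_c)=1$. Hence $c$ is a seiferter for $(K,aq\pm1)$.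

The guess survives again, and we see why: a surgery at distance $1$ from the cabling slope erases one cable space. This is the exact point where a single cabling is not enough. It suggests nesting two cablings, so that an integral surgery can erase one of them but the other stays.

## 4. Negative answers for torus knots and for hyperbolic links

Both questions have a negative answer, by Theorem A alone. Theorem B is an additional, stronger statement, on which Theorem A does not depend.

**Theorem A.** For every torus knot $K$ (including the trivial knot) there is an unknotted circle $c\subset S^3-K$ such that, for all large $n$, the $K_n$ are mutually distinct L-space knots, but for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$.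

**Theorem B.** There are hyperbolic links $K\cup c$, with $c$ unknotted and $K$ a hyperbolic knot, such that $K_n$ is an L-space knot for all sufficiently large $n$, is hyperbolic for all sufficiently large $n$, infinitely many of these knots are distinct, and for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$. Infinitely many winding numbers $\mathrm{lk}(K,c)$ occur.

Torus knots and hyperbolic knots are non-satellite, so both theorems address the question as posed.

## 5. The exterior of a fiber and the exterior of a cable

To rule out (pseudo-)seiferters we look at $Y_m:=K(m)-\mathrm{int}\,N(c)$ and list the shapes it could have.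

**Lemma 1.** Let $X$ be the exterior of a fiber in a closed manifold with a possibly degenerate Seifert fibration. Then (a) $X$ is an ordinary Seifert manifold, or (b) $X\cong(S^1\times D^2)\#X'$ with $X'$ closed.

*Proof.* If $X$ contains no degenerate fiber, (a) holds; this covers the case that the removed fiber was the only degenerate one. Otherwise take a vertical annulus over an arc in the base from $\partial X$ to the boundary of a neighborhood of a degenerate fiber, avoiding the other non-regular fibers. Its end there is a regular fiber, which bounds a meridian disk of that neighborhood. Capping gives a disk $D\subset X$ whose boundary is a fiber on $\partial X$, hence essential. $N(\partial X\cup D)$ is a punctured solid torus, which gives (b). $\square$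

Now let $c$ be a cable of a fiber $\ell$ with winding number $\omega$ in $V$. If $\omega=1$, then $c$ is isotopic to $\ell$ in $V$, hence is a fiber. So a pseudo-seiferter that is not a seiferter has $\omega\ge2$, and then
$$Y_m=C\cup_{\partial V}X_0,\qquad C=V-\mathrm{int}\,N(c),\quad X_0=K(m)-\mathrm{int}\,V, \tag{1}$$
where $C$ is a cable space of index $\omega$ whose fiber slope on $\partial N(c)$ is the cabling slope $\lambda_c$.

**Lemma 2.** Suppose $c$ is a seiferter or pseudo-seiferter for $(K,m)$. Let $Y^\circ$ be the prime factor of $Y_m$ with nonempty boundary, and suppose that $\partial Y^\circ$ is incompressible in $Y^\circ$. Then either $Y^\circ$ is Seifert fibered, or $Y_m$ is irreducible and its JSJ piece containing $\partial N(c)$ is a cable space with fiber slope $\lambda_c$ on $\partial N(c)$.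

*Proof.* **Step 1: seiferters.** The purpose is to apply Lemma 1 to $X=Y_m$. In case (a), $Y_m$ is Seifert with nonempty boundary, hence irreducible, so $Y^\circ=Y_m$ is Seifert. In case (b), $Y^\circ\cong S^1\times D^2$ has compressible boundary, a contradiction.

**Step 2: pseudo-seiferters with $X_0$ compressible.** We may now assume $\omega\ge2$ and use (1), applying Lemma 1 to $X_0$. Suppose $X_0\cong(S^1\times D^2)\#X'$ with $X'$ closed. This includes the case that $X_0$ is ordinary Seifert with compressible boundary, since then it is a solid torus and $X'=S^3$. We get $Y_m\cong(C\cup S^1\times D^2)\#X'$. If the meridian of the solid torus is the fiber slope of $C$, then $Y^\circ\cong S^1\times D^2$ by (F3), a contradiction. Otherwise $C\cup S^1\times D^2$ is ordinary Seifert with nonempty boundary, hence irreducible, and it is $Y^\circ$. So $Y^\circ$ is Seifert.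

**Step 3: pseudo-seiferters with $X_0$ incompressible.** The remaining case is $X_0$ ordinary Seifert with incompressible boundary. By (F1), $Y_m$ is irreducible with incompressible boundary, so $Y^\circ=Y_m$. If the fibers of $C$ match those of some Seifert fibration of $X_0$ on $\partial V$, then $Y_m$ is Seifert. If not, then since by (F2) the fiber slope of $C$ on $\partial V$ does not depend on the fibration, (F4) applies: $\partial V$ is the JSJ torus and $C$ is the piece containing $\partial N(c)$. Its fiber slope there is $\lambda_c$. $\square$

## 6. Two nested cablings: proof of Theorem A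

**Step 1: the construction.** The purpose is to place $K$ two cablings deep inside $W$. Choose integers $r\ge2$, $a\ge3$, $b\ge3$ and $q$ with $\gcd(b,q)=1$ and $|q-ab|\ge2$. Let $c$, $W$ and $J_1$ be as in Test 1. So $J_1=T_{r,1}$ has cabling slope $r$ and $\mathrm{lk}(J_1,c)=r$. Put $Q_1=N(J_1)$ and let $J_2\subset Q_1$ be the cable of $J_1$ of slope $1/a$. Since $J_1$ is unknotted, $J_2=T_{a,1}$ is trivial; its cabling slope is $a$, and $\mathrm{lk}(J_2,c)=ar$. Put $Q_2=N(J_2)$ and let $K\subset Q_2$ be the cable of $J_2$ of slope $q/b$. So $K=T_{b,q}$, with cabling slope $bq$.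

Every torus knot arises. A nontrivial one can be written $T_{b,q}$ with $b\ge3$ ($q$ may be negative); take $a\ge3$ large, so that $|q-ab|\ge2$. The trivial knot is $T_{3,1}$, where any $a\ge3$ works.

**Step 2: the twisted knots are distinct L-space knots.** The purpose is to apply Hedden's theorem twice. By the action of twisting recorded in Test 1, $J_1$ becomes $T_{r,1+nr}$, the slope $1/a$ becomes $1/a+nr^2$, and $q/b$ becomes $q/b+na^2r^2$. Hence
$$K_n=C_{b,\;q+nba^2r^2}(J_{2,n}),\qquad J_{2,n}=C_{a,\;1+nar^2}(T_{r,\,1+nr}).$$
Let $n\ge1$. The knot $T_{r,1+nr}$ is a nontrivial positive torus knot with $2g-1=nr(r-1)-1$, and $(1+nar^2)/a=nr^2+1/a\ge nr(r-1)-1$. So $J_{2,n}$ has a positive L-space surgery. By the genus formula for cables,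
$$2g(J_{2,n})-1=a\,nr(r-1)+(a-1)\,nar^2-1=na^2r^2-nar-1 .$$
For all large $n$ we have $q/b+na^2r^2\ge na^2r^2-nar-1$, so $K_n$ has a positive L-space surgery. For these large $n$ (with $q+nba^2r^2\ge1$),
$$g(K_n)=b\,g(J_{2,n})+\tfrac12(b-1)(q+nba^2r^2-1)$$
is strictly increasing in $n$, so the $K_n$ are distinct.

**Step 3: the JSJ pieces of $Y_m$.** The purpose is to show that no integer $m$ removes the outermost cable space. Write $Y_m=P_0\cup P_1\cup Z$ with $P_0=W-\mathrm{int}\,Q_1$, $P_1=Q_1-\mathrm{int}\,Q_2$, and $Z$ the filling of $Q_2-\mathrm{int}\,N(K)$ along $m$. Then $P_0$ is a cable space of index $r$ with fiber slope $r\mu_c+\lambda_c$ on $\partial N(c)$ and $r$ on $\partial Q_1$. $P_1$ is a cable space of index $a$ with fiber slope $1/a$ on $\partial Q_1$ and $a$ on $\partial Q_2$. $Q_2-\mathrm{int}\,N(K)$ is a cable space of index $b$ with fiber slope $q/b$ on $\partial Q_2$ and $bq$ on $\partial N(K)$. On $\partial Q_1$ the slopes $r$ and $1/a$ differ, and on $\partial Q_2$ the slopes $a$ and $q/b$ differ. There are three cases, according to $\Delta(m,bq)=|m-bq|$.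

*(i) $|m-bq|\ge2$.* By (F3), $Z=D^2(b,|m-bq|)$ with fiber slope $q/b$ on $\partial Q_2$. Since $b\ge3$, (F2) applies to $Z$, as it does to the cable spaces $P_0,P_1$. No fibers match on $\partial Q_1$ or $\partial Q_2$. By (F1) and (F4), $Y_m$ is irreducible with incompressible boundary, and its JSJ pieces are $P_0,P_1,Z$.

*(ii) $|m-bq|=1$.* By (F5), $Z$ is a solid torus with meridian slope $m/b^2$ on $\partial Q_2$. So $P_1\cup Z$ is the filling of $P_1$ at distance
$$e=\Delta(m/b^2,a)=|m-ab^2|=|b(q-ab)\pm1|\ge3\cdot2-1=5$$
from the fiber, that is, $D^2(a,e)$ with fiber slope $1/a$ on $\partial Q_1$. As $a\ge3$, (F2) applies to it. By (F1) and (F4), $Y_m$ is irreducible with incompressible boundary, and its JSJ pieces are $P_0$ and $D^2(a,e)$. Here one cabling was erased, as in Test 2, but $P_0$ did not merge with what is left.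

*(iii) $m=bq$.* By (F3), $Z=L\#(S^1\times D^2)$ with $L$ a lens space of order $b\ge3$ and with meridian slope $q/b$. So $Y_m=L\#Y''$, where $Y''=P_0\cup D^2(a,f)$ and $f=\Delta(q/b,a)=|q-ab|\ge2$. This is where $|q-ab|\ge2$ is needed: for $f=1$ the second piece would be a solid torus. As in (ii), $Y''$ is irreducible with incompressible boundary and JSJ pieces $P_0$ and $D^2(a,f)$. So $Y^\circ\cong Y''$, and $Y_m$ is reducible.

**Step 4: the contradiction with Lemma 2.** In all three cases $\partial Y^\circ$ is incompressible and $Y^\circ$ has a nonempty family of JSJ tori, so it is not Seifert. If $c$ were a seiferter or a pseudo-seiferter for $(K,m)$, Lemma 2 would say that $Y_m$ is irreducible, which excludes (iii), and that the JSJ piece containing $\partial N(c)$ has fiber slope $\lambda_c$ there. In (i) and (ii) this piece is $P_0$, whose only fiber slope on $\partial N(c)$ is $r\mu_c+\lambda_c\ne\lambda_c$ by (F2). This contradiction proves Theorem A. Since $T_{b,q}$ is non-satellite, (1) and (2) both have negative answers. $\blacksquare$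

## 7. A hyperbolic candidate: a 1-bridge braid with a prescribed word

Can the same happen for a hyperbolic link? The first thing to try is the argument above, but if the exterior $E$ of $K\cup c$ is hyperbolic there are no JSJ tori to work with. Thurston's theorem says that all but finitely many fillings of $\partial N(K)$ are hyperbolic, but it does not tell us what the finitely many others are, and a single bad integer $m$ would ruin the example. We need an invariant that can be computed for every integral filling at once. It will be Reidemeister torsion, and for that we want a link whose exterior has a very simple presentation.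

**Definition (1-bridge braid).** A 1-bridge braid in a solid torus $V$ is a knot isotopic to $\alpha\cup\kappa$ with $\alpha$ an arc on $\partial V$ transverse to all meridian circles and $\kappa$ an arc properly embedded in one meridian disk.

**Step 1: the link.** The purpose is to fix the parameters. Let $A,B\ge2$ be such that $w=5A+4B+3$ is prime, for example $A=2$, $B=4$, $w=29$. With $A=2$ we have $w=13+4B$, so infinitely many $w$ occur by Dirichlet's theorem. Note that $w$ is odd. Put
$$M=A+B+1,\qquad \rho'\in(\tfrac13,\tfrac25)\ \text{(e.g. }\tfrac38),\qquad \rho=\frac1{M-\rho'} .$$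
Let $W$ be the exterior of a trivial knot $c$ and $V\subset\mathrm{int}\,W$ a concentric solid torus. On $T=\partial V$ use coordinates $(\theta,v)\in(\mathbb R/\mathbb Z)^2$, with $\theta$ meridional (drawn to the right) and $v$ longitudinal (drawn upward), signs chosen so that the $n$-twist along $c$ acts by $(\theta,v)\mapsto(\theta+nv,v)$. Write $\{x\}$ for the fractional part of $x$ and put $\beta=\{w\rho\}$. Let
$$\alpha=\{(\rho v,v):0\le v\le w\},\ \text{ from } P=(0,0)\text{ to }P'=(\beta,0),\qquad \kappa_0=\{(\theta,0):0\le\theta\le\beta\},$$
and let $\kappa$ be a properly embedded arc in the meridian disk $\{v=0\}$ of $V$ with endpoints $P,P'$, parallel to $\kappa_0$ in that disk. Put $K_0=\alpha\cup\kappa$. This is a 1-bridge braid. Tilting $\kappa$ slightly makes it a closed $w$-braid with axis $c$.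

The arc $\alpha$ returns to the level $v=0$ at the points $\theta=\{j\rho\}$, $1\le j\le w-1$. Record whether it hits $\kappa_0$: let $\varepsilon_j=1$ if $\{j\rho\}<\beta$, and $\varepsilon_j=0$ otherwise.

**Claim 3.** $(\varepsilon_1,\dots,\varepsilon_{w-1})=1^A0^B\,1^{A+1}0^B\,1^A0^B\,1^{A+1}0^B\,1^A$, and $j\rho\notin\mathbb Z$ for $1\le j\le w$ (so $\alpha$ is embedded).

*Proof.* Since $4(M-\rho')+(A+4\rho'-1)=4M+A-1=w$, we get $w\rho=4+\rho(A+4\rho'-1)$. Here $0<A+4\rho'-1<M-\rho'$, because $5\rho'<2<B+2$. So $\beta=\rho(A+4\rho'-1)\in(0,1)$. Write $j=iM+l$ with $i=\lfloor j\rho\rfloor$. Then $j\rho=i+\rho(l+i\rho')$, so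
$$\{j\rho\}=\rho(l+i\rho'),\qquad 0\le l+i\rho'<M-\rho',\qquad \varepsilon_j=1\iff l<A-1+(4-i)\rho' .$$
From $\rho'\in(\frac13,\frac25)$ we get $2\rho'\in(\frac23,\frac45)$, $3\rho'\in(1,\frac65)$, $4\rho'\in(\frac43,\frac85)$. Now go through the values of $i$.

* $i=0$: $1\le l\le M-1$, and $\varepsilon_j=1$ iff $l\le A$. This gives $1^A0^B$.
* $i=1$: $0\le l\le M-1$, and $\varepsilon_j=1$ iff $l\le A$. This gives $1^{A+1}0^B$.
* $i=2$: $0\le l\le M-2$, and $\varepsilon_j=1$ iff $l\le A-1$. This gives $1^A0^B$.
* $i=3$: $-1\le l\le M-2$, and $\varepsilon_j=1$ iff $l\le A-1$. This gives $1^{A+1}0^B$.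
* $i=4$: $l\ge-1$, and $j\le w-1=4M+A-2$ means $l\le A-2$; always $\varepsilon_j=1$. This gives $1^A$.

The value $l+i\rho'$ never vanishes for $1\le j\le w-1$: it could do so only for $l=i=0$, which is $j=0$, or for $l=-1$ with $i\rho'=1$, $i\in\{3,4\}$, which is impossible since $3\rho'>1$ and $4\rho'>1$. For $j=w$ use $\beta>0$. If two points of $\alpha$ coincided, then $j\rho\in\mathbb Z$ for some $1\le j\le w$; so $\alpha$ is embedded, and it meets the endpoints of $\kappa_0$ only in its own endpoints. $\square$

For $A=2$, $B=4$, $\rho'=\frac38$ we have $\rho=\frac8{53}$ and $\beta=\frac{20}{53}$, so $\varepsilon_j=1$ iff $8j\bmod 53<20$. The residues $8,16\,|\,24,32,40,48\,|\,3,11,19\,|\,27,35,43,51\,|\,6,14\,|\,\dots$ begin the word $1^20^41^30^41^2\cdots$, as claimed.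

Put $n_0=0$, $n_j=\varepsilon_1+\dots+\varepsilon_j$ and $b=n_{w-1}=5A+2$. Both values $0,1$ occur among the $\varepsilon_j$, and $1\le b<w-1$.

**Step 2: the twisted knots are L-space knots.** The $n$-twist along $c$ replaces $\rho$ by $\rho+n$ and fixes $\kappa$. So for $n\ge0$, $K_n$ is a 1-bridge braid (of positive slope) in the standard solid torus of $S^3$. By Greene–Lewallen–Vafaee (*(1,1) L-space knots*, Compositio Math. 154 (2018)), 1-bridge braids in $S^3$ admit nontrivial L-space surgeries. So $K_n$ is an L-space knot for every $n\ge0$; only these $n$ are used.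

**Step 3: one exterior for all $n$.** Let $E$ be the exterior of $K_0\cup c$. The twist is a homeomorphism of $W$ taking $K_0$ to $K_n$, so for every $n\in\mathbb Z$ the exterior of $K_n\cup c$ is identified with $E$. This preserves $\mu_K$, hence the set of integral slopes on $\partial N(K)$ (those at distance $1$ from $\mu_K$), and it preserves $\lambda_c$, the boundary of the meridian disk of $W$. To treat all $(K_n,m)$ it therefore suffices to treat all integral fillings of $\partial N(K)$ in $E$.

## 8. A presentation of $\pi_1(E)$ and the torsion of every integral filling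

**Step 1: $E$ is a genus 2 handlebody with one 2-handle.** The purpose is to get a presentation with two generators and one relator. Let $\mathcal H=V-\mathrm{int}\,N(\kappa)$. Since $\kappa$ is parallel into $T$, this is a genus 2 handlebody. It has the disk system $E_y=\{v=-\delta\}$ ($\delta>0$ small) and $E_z$, the disk between $\kappa$ and $\kappa_0$. Write $\pi_1(\mathcal H)=F(y,z)$ dually to this system.

Push the interior of $\alpha$ slightly out of $V$ to an arc $\alpha'\subset T\times I$, and let $R$ be a thin disk neighborhood of $\alpha$ in $T=T\times0$, with $\alpha'\subset R\times[0,\frac12]$. Let $D_R=(\partial R\times[0,\frac12])\cup(R\times\frac12)$, a disk with boundary $\partial R\times 0$. It cuts $T\times I-\mathrm{int}\,N(\alpha')$ into two parts. The outer part is a collar of the torus $(T-R)\cup D_R$. The inner part is a ball minus a neighborhood of a trivial arc, that is, an annulus times $I$: one end is the annulus around $\alpha'$, the other is the annulus ($R$ minus two disks) $\cup\,D_R$. Attaching these two parts only adds collars. So $E$ is $\mathcal H$ with a 2-handle attached along $\partial R$.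

**Step 2: reading the relator.** Along $\alpha$ we cross $\partial E_y$ upward $w$ times, at $v=1-\delta,\dots,w-\delta$. Between the $j$-th and the $(j+1)$-st such crossing we pass the level $v=j$ at $\theta=\{j\rho\}$ and cross $\kappa_0$, upward, iff $\varepsilon_j=1$. So $\alpha$ reads
$$U=y\,z^{\varepsilon_1}\,y\,z^{\varepsilon_2}\cdots z^{\varepsilon_{w-1}}\,y .$$
The loop $\partial R$ follows $\alpha$ upward on the right side, goes around $P'$, returns on the left side, and goes around $P$. The arc $\kappa_0$ lies to the right of $P$ and to the left of $P'$. So starting just below $P$ we first cross $\kappa_0$ upward, then read $U$, then cross $\kappa_0$ downward on the left of $P'$, then read $U^{-1}$. Hence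
$$\pi_1(E)=\langle y,z\mid [z,U]\rangle,\quad [z,U]=zUz^{-1}U^{-1},\qquad H_1(E)=\mathbb Z^2=\langle y,t\rangle, \tag{2}$$
where $t=[z]$ is a meridian of $K$, because a small circle around $\kappa$ meets $E_z$ once. $E$ is simple homotopy equivalent to the presentation complex.

**Step 3: the torsion of $E$.** We recall torsion. For a finite complex $X$ and a homomorphism $\psi:H_1(X)\to\mathbb C(s)^*$ (in the source $\mathbb C(s)$ is the field of rational functions over $\mathbb C$), consider the cellular chain complex of $X$ with coefficients twisted by $\psi$. If it is acyclic ($X$ is $\psi$-acyclic), its torsion $\tau_\psi(X)\in\mathbb C(s)^*$ is defined up to $\pm\psi(H_1(X))$; write $\doteq$ for equality up to such units. The normalization is fixed by the circle: a solid torus with core $g$, $\psi(g)\ne1$, has $\tau=(\psi(g)-1)^{-1}$.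

For the presentation complex of (2) the chain complex has ranks $1,2,1$, with $\partial_1=(\psi(y)-1,\ \psi(t)-1)$ and $\partial_2$ given by the Fox derivatives of the relator. Suppose $\psi(t)\ne1$. Then $\partial_1$ is onto with one-dimensional kernel. Since $\partial_1\partial_2=0$, $\partial_2\neq0$ iff the $y$-derivative is nonzero, and then the torsion is the $y$-derivative divided by $\psi(t)-1$. Fox calculus gives $\partial[z,U]/\partial y=z\,\partial U/\partial y-zUz^{-1}U^{-1}\,\partial U/\partial y$, which becomes $(t-1)\,\partial U/\partial y$ in the abelianization. The derivative $\partial U/\partial y$ is the sum of the prefixes of $U$ in front of each letter $y$. Hence $E$ is $\psi$-acyclic iff $D_\psi\ne0$, and then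
$$\tau_\psi(E)\doteq D_\psi:=\sum_{j=0}^{w-1}\psi(y)^j\,\psi(t)^{n_j}. \tag{3}$$

As a check, take $w=3$ and $\rho=\frac25$ instead of our parameters. Then $\beta=\frac15$ and $\{\rho\}=\frac25$, $\{2\rho\}=\frac45$, so $\varepsilon_1=\varepsilon_2=0$ and $U=y^3$. Here $\alpha$ misses the interior of $\kappa_0$, so $\kappa$ can be pushed onto $T$, $K_0$ is a curve on $T$ of winding number $3$, and $E$ is a cable space of index $3$ with exceptional fiber $y$ and regular fiber $y^3$. Formula (3) gives $1+y+y^2=(y^3-1)/(y-1)$, in agreement with (T3) below.

**Step 4: filling.** A longitude of $K$ winds $w$ times around $V$, so an integral slope on $\partial N(K)$ is homologous in $E$ to $wy+Nt$ for some $N\in\mathbb Z$. Changing the slope by a meridian changes $N$ by $1$, so $N$ runs over all of $\mathbb Z$. Fix an integral slope, let $Y$ be the filled manifold (the exterior of $c$ in the surgered manifold) and $N$ the corresponding integer. Then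
$$H_1(Y)=\langle y,t\mid wy+Nt=0\rangle,\qquad \lambda_c=wt\ \text{ up to orientation}, \tag{4}$$
because $\lambda_c$ bounds a meridian disk of $W$ that meets $K$ in $w$ points of the same sign. The core of the filling is homologous to $\pm t$, since $\mu_K$ is at distance $1$ from the filling slope.

Standard facts (Milnor, Turaev): torsion is multiplicative along tori on which $\psi\ne1$ (such tori are $\psi$-acyclic with torsion $1$), and $F\times S^1$ with fiber $h$, $\psi(h)\ne1$, has $\tau=(\psi(h)-1)^{-\chi(F)}$ with $\chi(F)$ the Euler characteristic. We obtain four rules.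

**(T1)** *If $\psi(t)\ne1$ and $D_\psi\ne0$, then $Y$ is $\psi$-acyclic and $\tau_\psi(Y)\doteq D_\psi/(\psi(t)-1)$.* This is (3) times the torsion of the filling solid torus.

**(T2)** *If $X$ is Seifert over $D^2$ with exceptional fibers $x_i$ of index $a_i$ $(1\le i\le r)$ and regular fiber $h$, then $h=a_ix_i$ in homology, and if $\psi(h)\ne1$, then $\tau_\psi(X)\doteq(\psi(h)-1)^{r-1}\prod_i(\psi(x_i)-1)^{-1}$.* Indeed $X$ is $F\times S^1$ with $\chi(F)=1-r$, together with $r$ solid tori; $\psi(h)\neq1$ forces $\psi(x_i)\ne1$.

**(T3)** *For a cable space $C$ with regular fiber $h'$ and exceptional fiber $x$ $(h'=\omega x)$, if $\psi(h')\ne1$, then $\tau_\psi(C)\doteq(\psi(h')-1)/(\psi(x)-1)$.* Now $F$ is a pair of pants and there is one solid torus.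

**(T4)** *Let $X$ have boundary a torus, $\phi:H_1(X)\to\mathbb Z=\langle s\rangle$ be onto with infinite cyclic cover $\tilde X$, and $X$ be acyclic over $\mathbb Q(s)$. Then $\tau_\phi(X)=\mathrm{ord}\,H_1(\tilde X;\mathbb Q)/(s-1)$ up to $\mathbb Q^*s^{\mathbb Z}$.* In particular $(s-1)\tau_\phi(X)$ is a Laurent polynomial up to a constant. The torsion is the alternating product of the orders of the homology modules of $\tilde X$, here $\mathrm{ord}\,H_1/\mathrm{ord}\,H_0$ with $\mathrm{ord}\,H_0=s-1$. There is no $H_2$-term: $X$ has a 2-dimensional spine, so $H_2(\tilde X;\mathbb Q)$ is a submodule of a free module, and it is torsion, hence zero.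

For a homomorphism $\phi$ to $\mathbb Z$ we write $\tau_\phi$, $D_\phi$ for the composition with $1\mapsto s$.

**Proposition 4.** For every $N\in\mathbb Z$: $Y$ is neither ordinary Seifert fibered, nor of the form $(S^1\times D^2)\#Y'$ with $Y'$ closed, nor of the form $C\cup X_0$ with $C$ a cable space as in (1) ($\omega\ge2$, fiber slope $\lambda_c$ on $\partial N(c)$).

By Lemma 1 and (1), Proposition 4 implies that $c$ is neither a seiferter nor a pseudo-seiferter for $(K_n,m)$, for all integers $n$ and $m$. Its proof occupies the rest of this section and Sections 9 and 10.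

**Step 5: what $H_1$ says about the three shapes.** The purpose is to reduce each shape to homological data. Since $w$ is prime, $H_1(Y)$ is $\mathbb Z$ if $w\nmid N$ and $\mathbb Z\oplus\mathbb Z/w$ if $w\mid N$. As $w$ is odd, $H_1(Y;\mathbb Z/2)=\mathbb Z/2$ in both cases, and $b_1(Y)=1$.

Suppose $Y$ is Seifert with $r$ exceptional fibers. Over a non-orientable base of genus $g\ge1$ with one boundary component, $H_1(Y;\mathbb Z/2)$ has $g+r+1$ generators and at most $r$ nontrivial relations (the crosscap relations read $2h=0$, which is void mod $2$), so its rank is at least $2$, which is impossible. Over an orientable base of genus $g$, $b_1=2g+1$, so $g=0$. Thus $Y$ is Seifert over $D^2$, with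
$$H_1(Y)=\langle q_1,\dots,q_r,h\mid a_iq_i+u_ih=0\rangle,\qquad \gcd(a_i,u_i)=1, \tag{5}$$
and $h\ne0$ in $H_1(Y;\mathbb Q)$, because rationally each $q_i$ is a multiple of $h$.

Suppose $Y=(S^1\times D^2)\#Y'$. As $b_1(Y)=1$, $Y'$ is a rational homology sphere. If $\phi$ maps $H_1(Y)$ onto $\mathbb Z$, it kills the finite group $H_1(Y')$ and is an isomorphism on $H_1(S^1\times D^2)$. So the infinite cyclic cover is $\mathbb R\times D^2$ connected-summed with infinitely many copies of $Y'$, and $H_1(\tilde Y;\mathbb Q)=0$.

Suppose $Y=C\cup X_0$ as in (1). With $l_V$ a longitude of $V$, $H_1(C)=\langle l_V,\mu_c\rangle$ and $\mu_V=\omega\mu_c$. So Mayer–Vietoris gives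
$$H_1(Y)=\bigl(H_1(X_0)\oplus\mathbb Z\mu_c\bigr)/(\omega\mu_c-\mu_V). \tag{6}$$
A multiple $j(\omega\mu_c-\mu_V)$ lies in $H_1(X_0)$ only for $j=0$. So $H_1(X_0)\subset H_1(Y)$, with quotient $\mathbb Z/\omega$. The regular fiber $h'$ of $C$ is homologous to $\lambda_c$, and $h'=\omega x$. If $Y$ is $\psi$-acyclic and $\psi(h')\ne1$, then $\partial V$ and $C$ are $\psi$-acyclic ($h'$ lies on $\partial V$), so $X_0$ is $\psi$-acyclic by Mayer–Vietoris, and $\tau_\psi(Y)\doteq\tau_\psi(C)\,\tau_\psi(X_0)$.

## 9. Slopes with $w\nmid N$: semigroups and windows of the word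

Here $\gcd(w,N)=1$, and $\phi(t)=w$, $\phi(y)=-N$ defines an isomorphism $H_1(Y)\cong\mathbb Z$. Then
$$D:=D_\phi=\sum_{j=0}^{w-1}s^{e_j},\qquad e_j=wn_j-Nj .$$
The $e_j$ are pairwise distinct mod $w$; in particular $D\ne0$. Let
$$S=\{e_j+wi:0\le j<w,\ i\ge0\},\qquad e_*=\min S .$$
By (T1), $\tau_\phi(Y)\doteq D/(1-s^w)=\sum_{n\in S}s^n$. We shall see that a Seifert $Y$ forces $S$ to be a translate of an additive semigroup. What does that mean for the word $\varepsilon_1\cdots\varepsilon_{w-1}$?

Put $k=N-b$, and let $(d_j)_{j\in\mathbb Z}$ be the $w$-periodic sequence with $d_j=\varepsilon_j$ for $1\le j\le w-1$ and $d_w=k$. Its sum over a period is $b+k=N$. Extend $n_j$ to all $j\in\mathbb Z$ by $n_j-n_{j-1}=d_j$. Then $n_{j+w}=n_j+N$, and $e_j=wn_j-Nj$ becomes $w$-periodic in $j$.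

**Lemma 5.** If $S=e_*+\Gamma$ with $\Gamma$ closed under addition, then there is $j_0$ such that
$$d_{j_0+1}+\dots+d_{j_0+i}\ \ge\ d_{j_0+j+1}+\dots+d_{j_0+j+i}\qquad\text{for all } i\ge1,\ j\in\mathbb Z. \tag{7}$$

*Proof.* Choose $j_0$ with $e_{j_0}=e_*$. For all $i,j$ the numbers $e_{j_0+i}-e_*$ and $e_{j_0+j}-e_*$ lie in $\Gamma$, hence so does their sum, so $e_{j_0+i}+e_{j_0+j}-e_*\in S$. Mod $w$ this element is $-N(j_0+i+j)\equiv e_{j_0+i+j}$, and $e_{j_0+i+j}$ is the least element of $S$ in its class. Therefore $e_{j_0+i}+e_{j_0+j}\ge e_{j_0}+e_{j_0+i+j}$. The terms with $N$ cancel, and dividing by $w$ gives $n_{j_0+i}-n_{j_0}\ge n_{j_0+j+i}-n_{j_0+j}$, which is (7). $\square$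

So (7) asks for a starting point in the cyclic word $\varepsilon_1\cdots\varepsilon_{w-1}k$ such that, for each length, the window from the start has the maximal sum among all windows of that length. If all $\varepsilon_j$ were $0$ (the torus case in the check after (3)), this would hold for every $k$: start at $k$ if $k\ge0$ and just after $k$ if $k<0$. The word of Claim 3 has no such starting point, whatever integer is put into the last slot.

**Lemma 6.** Condition (7) fails for every $j_0$ and every $k\in\mathbb Z$.

*Proof.* Suppose (7) holds, and call $d_{j_0+1},d_{j_0+2},\dots$ the sequence from the start.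

*Case $k\ge2$.* Length $1$ forces the start at the letter $k$. For length $A+2$ the window from the start is $k,1^A,0$, with sum $k+A$. The window beginning one letter earlier is $1,k,1^A$, with sum $k+A+1$. Contradiction.

*Case $k=1$.* The last run $1^A$, the letter $k=1$ and the first run $1^A$ join to a run of $2A+1$ ones, and all other runs of ones have length at most $A+1$. Length $2A+1$ forces the start at this run, so the word from the start is
$$1^{2A+1}\,0^B\,1^{A+1}\,0^B\,1^A\,0^B\,1^{A+1}\,0^B .$$
The window $1^{A+1}0^B\,1^{2A+1}\,0^B1^{A+1}$ (beginning at the last run of the displayed word) has length $4A+3+2B$ and sum $4A+3$. The window of the same length from the start is $1^{2A+1}0^B1^{A+1}0^B1^A0$, with sum $4A+2$. Contradiction.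

*Case $k=0$.* The cyclic word is $1^A\,0\,1^A\,0^B\,1^{A+1}\,0^B\,1^A\,0^B\,1^{A+1}\,0^B$. Length $A+1$ forces the start at a run $1^{A+1}$, which is followed by $0^B$. The window of length $2A+1$ from the start consists of $1^{A+1}$ and $A$ further letters, the first $\min(A,B)$ of which are $0$. Its sum is at most $A+1+\max(0,A-B)\le\max(A+1,2A-1)<2A$, as $A,B\ge2$. The window $1^A01^A$ has the same length and sum $2A$. Contradiction. (This is where $A\ge2$ and $B\ge2$ enter; with $B=1$ the bound would only be $2A$.)

*Case $k\le-1$.* A window of length $w-1$ omits one letter of the cyclic word, and its sum is maximal only if the omitted letter is the smallest one, $k$. So the word from the start is $\varepsilon_1\varepsilon_2\cdots$. Its first $A+1$ letters $1^A0$ have sum $A$, while a run $1^{A+1}$ exists. Contradiction. $\square$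

We now exclude the three shapes of Proposition 4 for $w\nmid N$.

**Step 1: $Y$ is not Seifert.** Let $Y$ be Seifert over $D^2(a_1,\dots,a_r)$ and orient so that $\eta=\phi(h)>0$. By (5), $\mathbb Z/\eta=H_1(Y)/\langle h\rangle=\bigoplus_i\mathbb Z/a_i$. This is cyclic, so the $a_i$ are pairwise coprime, and $\eta=\prod a_i$. By (T2), with $\phi(x_i)=\eta/a_i$,
$$\tau_\phi(Y)\doteq\frac{(1-s^\eta)^{r-1}}{\prod_i(1-s^{\eta/a_i})} .$$
We claim that the right side is $\sum_{n\in\Gamma}s^n$ with $\Gamma$ the additive semigroup with $0$ generated by $\eta/a_1,\dots,\eta/a_r$, and $\Gamma=\mathbb Z_{\ge0}$ if $r\le1$. For $r=0$ we have $\eta=1$ and the right side is $1/(1-s)$. For $r\ge1$ write it as $\frac1{1-s^{\eta/a_1}}\prod_{i\ge2}\frac{1-s^\eta}{1-s^{\eta/a_i}}$, which is the sum of all $s^{\sum l_i\eta/a_i}$ with $l_1\ge0$ and $0\le l_i<a_i$ for $i\ge2$. Each element of $\Gamma$ has exactly one such expression. It has one because $a_i\cdot\eta/a_i=\eta=a_1\cdot\eta/a_1$ lets us trade multiples of $a_i$ in $l_i$ for multiples of $a_1$ in $l_1$. It is unique because reduction mod $a_i$ ($i\ge2$) kills every $\eta/a_k$ with $k\ne i$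 while $\eta/a_i$ is a unit mod $a_i$; so $l_i$ is determined for $i\ge2$, and then so is $l_1$.

Comparing Laurent expansions in $s$, where the coefficients on both sides are $0$ or $1$ up to the unit, gives $S=e_*+\Gamma$. This contradicts Lemmas 5 and 6.

**Step 2: $Y\ne(S^1\times D^2)\#Y'$.** By Section 8, Step 5, $H_1(\tilde Y;\mathbb Q)=0$. So (T4) says that $\tau_\phi(Y)$ is $1/(s-1)$ up to a constant and a power of $s$, and (T1) gives $D=\mathrm{const}\cdot s^*(1+s+\dots+s^{w-1})$. Since $D(1)=w$, the constant is $1$. Then $S=e_*+\mathbb Z_{\ge0}$, contradicting Lemmas 5 and 6.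

**Step 3: $Y\ne C\cup X_0$.** Orienting suitably, $w^2=\phi(\lambda_c)=\omega\,\phi(x)$, and $\omega\ge2$, so $\omega\in\{w,w^2\}$. Since $\phi(h')=w^2\neq0$ and $Y$ is $\phi$-acyclic, $X_0$ is $\phi$-acyclic. $H_1(X_0)$ has quotient $\mathbb Z/\omega$ in $H_1(Y)\cong\mathbb Z$, so $\phi(H_1(X_0))=\omega\mathbb Z$ and $\tau_\phi(X_0)=F(s^\omega)$ for a rational function $F$, the torsion of $X_0$ for the surjection $\phi/\omega$.

If $\omega=w$, then $\phi(x)=w$, and (T1), (T3) give $D\doteq(1-s^w)\frac{1-s^{w^2}}{1-s^w}F(s^w)$. So $D$ is a power of $s$ times a function of $s^w$; replacing $s$ by $e^{2\pi i/w}s$ multiplies it by a constant, so all exponents of $D$ are congruent mod $w$. But they lie in $w$ distinct classes. Contradiction.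

If $\omega=w^2$, then $\phi(x)=1$ and
$$D\doteq\frac{1-s^w}{1-s}\,G(s^{w^2}),\qquad G(u)=(1-u)F(u),$$
where $G$ is a Laurent polynomial by (T4) applied to $\phi/\omega$. The translates of $1+s+\dots+s^{w-1}$ by multiples of $w^2$ do not overlap, and $D$ consists of exactly $w$ monomials with coefficient $1$. So $G$ is $\pm$ a monomial and $S=e_*+\mathbb Z_{\ge0}$, contradicting Lemmas 5 and 6.

## 10. Slopes with $w\mid N$: torsion at roots of unity

Let $N=wN_0$. By (4), $H_1(Y)=\mathbb Z t\oplus(\mathbb Z/w)\vartheta$ with $\vartheta=y+N_0t$. For $\zeta^w=1$ let $\psi_\zeta(t)=s$ and $\psi_\zeta(\vartheta)=\zeta$, and let $\phi$ be the homomorphism to $\mathbb Z$ belonging to $\psi_1$: $\phi(t)=1$, $\phi(\vartheta)=0$. As $\psi_\zeta(y)=\zeta s^{-N_0}$,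
$$D_\zeta=\sum_{j=0}^{w-1}\zeta^js^{e_j},\qquad e_j=n_j-N_0j,\qquad \tau_{\psi_\zeta}(Y)\doteq\frac{D_\zeta}{s-1}\ \text{ whenever } D_\zeta\ne0. \tag{8}$$
Always $D_1\ne0$, since its coefficients are positive. For $1\le j\le w-1$ we have $e_j-e_{j-1}=\varepsilon_j-N_0$, and both values $-N_0$ and $1-N_0$ occur. If $N_0\notin\{0,1\}$, these differences are nonzero of one sign, so the $e_j$ are strictly monotone in $j$ and $D_\zeta\ne0$ for every $\zeta$. If $N_0\in\{0,1\}$, some difference is $0$, so the $e_j$ are not all distinct; and the breadth of $D_1$ (maximal minus minimal exponent) is $b$ or $w-1-b$, which is less than $w-1$.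

**Step 1: $Y\ne(S^1\times D^2)\#Y'$.** Again $H_1(\tilde Y;\mathbb Q)=0$. By (T4) and (8), $D_1$ is a constant times a power of $s$, so all $e_j$ are equal. But $-N_0$ and $1-N_0$ are not both $0$. Contradiction.

**Step 2: $Y$ is not Seifert.** Let $Y$ be Seifert over $D^2(a_1,\dots,a_r)$, $\eta=\phi(h)>0$, and $\gamma_i=\eta/a_i$ the value of $\phi$ on the $i$-th exceptional fiber. By (5), $r\le1$ would give $H_1(Y)=\mathbb Z$; so $r\ge2$, and $\eta=a_1\gamma_1\ge2$. Let $\hat D=s^{-\min e_j}D_1$. By (T2) and (8),
$$\hat D=\pm\frac{(1-s)(1-s^\eta)^{r-1}}{\prod_i(1-s^{\gamma_i})} .$$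
The polynomial $\hat D$ has nonnegative coefficients and positive constant term, so the sign is $+$ and the constant term is $1$. Since $\eta\ge2$, the coefficient of $s$ is $\nu-1$, where $\nu=\#\{i:\gamma_i=1\}$; so $\nu\ge1$. Cancel $1-s$ against one factor with $\gamma_i=1$:
$$\hat D=\Bigl(\frac{1-s^\eta}{1-s}\Bigr)^{\nu-1}\prod_{\gamma_i>1}\frac{1-s^\eta}{1-s^{\gamma_i}},\qquad w=\hat D(1)=\eta^{\nu-1}\prod_{\gamma_i>1}a_i .$$
As $w$ is prime and $\eta,a_i\ge2$, there is exactly one factor, so $\hat D=(1-s^{w\gamma})/(1-s^\gamma)$ for some $\gamma\ge1$. Thus the $e_j$ are distinct and form, as a set, an arithmetic progression. Distinctness gives $N_0\notin\{0,1\}$, so the $e_j$ are strictly monotone in $j$, and the differences $e_j-e_{j-1}$ are constant. But two values occur. Contradiction.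

**Step 3: the homology in the case $Y=C\cup X_0$.** The purpose is to split this last shape into two cases. Suitably oriented, $wt=\lambda_c=\omega x$, so $\omega\phi(x)=w$ with $\omega\ge2$. So $\omega=w$, $\phi(x)=1$, and $x=t+p\vartheta$ for some integer $p$. By (6), $H_1(X_0)$ has index $w$ in $H_1(Y)$. Since $\psi_\zeta(h')=\psi_\zeta(wt)=s^w\ne1$, $X_0$ is $\psi_\zeta$-acyclic whenever $Y$ is; in particular for $\zeta=1$.

**Step 4: the case $\vartheta\in H_1(X_0)$ is impossible.** Then $H_1(X_0)=\langle wt,\vartheta\rangle$, so $\tau_\phi(X_0)=F(s^w)$ for a rational function $F$, and (8), (T3) give $D_1\doteq(1-s)\frac{1-s^w}{1-s}F(s^w)$. As in Section 9, Step 3, all exponents of $D_1$ are congruent mod $w$; the coefficients of $D_1$ are positive, so nothing cancels and all $e_j$ are congruent mod $w$. But both $-N_0$ and $1-N_0$ occur as differences. Contradiction.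

**Step 5: the case $\vartheta\notin H_1(X_0)$ gives a functional equation.** Since $\langle\vartheta\rangle$ has prime order, $H_1(X_0)\cap\langle\vartheta\rangle=0$. As $\ker\phi=\langle\vartheta\rangle$, $\phi$ is injective on $H_1(X_0)$, and the index $w=[\mathbb Z:\phi(H_1(X_0))]\cdot w$ shows that it is onto. So $H_1(X_0)$ is generated by some $t+p'\vartheta$. Let $F(s)=\tau_\phi(X_0)$. By (8) and (T3),
$$D_1(s)\doteq(1-s^w)F(s). \tag{9}$$
By (T4), $(1-s)F(s)$ is a Laurent polynomial up to a constant. So $1+s+\dots+s^{w-1}$ divides $D_1$, and $D_1$ has breadth at least $w-1$. Hence $N_0\notin\{0,1\}$, the $e_j$ are strictly monotone, and $D_\zeta\ne0$ for all $\zeta$. Therefore $Y$ and $X_0$ are $\psi_\zeta$-acyclic. On $H_1(X_0)$ the homomorphism $\psi_\zeta$ sends the generator to $\zeta^{p'}s$, so $\tau_{\psi_\zeta}(X_0)\doteq F(\zeta^{p'}s)$. By (T3), $\tau_{\psi_\zeta}(C)\doteq(1-s^w)/(1-\zeta^ps)$. Together with (8), and with (9) at $\zeta^{p'}s$ (note $(\zeta^{p'}s)^w=s^w$),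
$$D_\zeta(s)\,(1-\zeta^ps)\doteq(1-s)(1-s^w)\,F(\zeta^{p'}s)\doteq(1-s)\,D_1(\zeta^{p'}s), \tag{10}$$
where $\doteq$ allows factors $\pm\zeta^is^j$. From now on let $\zeta$ be a primitive $w$-th root of unity.

**Step 6: $p\equiv0$ mod $w$ is impossible.** In this case (10) says $D_\zeta(s)\doteq D_1(\zeta^{p'}s)$. Both sides have exponents exactly the distinct numbers $e_j$, so the power of $s$ in the unit is $0$, and $\zeta^j=\mathrm{const}\cdot\zeta^{p'e_j}$ for all $j$. Dividing consecutive equations gives $1\equiv p'(\varepsilon_j-N_0)$ mod $w$ for $1\le j\le w-1$. Both values of $\varepsilon_j$ occur, so $p'\equiv0$ and $1\equiv0$. Contradiction.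

**Step 7: $p\not\equiv0$ mod $w$ is impossible.** The purpose is to compare the lowest coefficients of (10). Let $f_j=|e_j-e_0|$ and $u=s^{\pm1}$, the sign being such that $s^{e_j-e_0}=u^{f_j}$. Then $0=f_0<f_1<\cdots$ by monotonicity. Up to units, $1-\zeta^ps\doteq1-\zeta^{\pm p}u$ and $1-s\doteq1-u$. Normalizing the lowest terms, which are $1$ on both sides, (10) becomes
$$\Bigl(\sum_j\zeta^ju^{f_j}\Bigr)(1-\zeta^{p_1}u)=(1-u)\sum_j\zeta^{p_2f_j}u^{f_j},\qquad p_1=\pm p,\quad p_2=\pm p'. \tag{11}$$
The differences $f_j-f_{j-1}=|\varepsilon_j-N_0|\ge1$ take two consecutive values, so some difference is at least $2$. Let $J\in\{1,\dots,w-1\}$ be minimal with $f_J-f_{J-1}\ge2$. Then $f_j=j$ for $j<J$, and $f_J\ge J+1$.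

If $J=1$, there is no term $u^1$ in the two sums. The coefficient of $u$ in (11) gives $-\zeta^{p_1}=-1$, contradicting $p\not\equiv0$.

If $J\ge2$, then $f_1=1$, and the coefficient of $u$ in (11) gives $\zeta-\zeta^{p_1}=\zeta^{p_2}-1$, that is, $1+\zeta=\zeta^{p_1}+\zeta^{p_2}$. As $w$ is prime, the minimal polynomial of $\zeta$ is $1+X+\dots+X^{w-1}$, so an integral linear relation among the $w$-th roots of unity has all its coefficients equal. The relation $1+\zeta-\zeta^{p_1}-\zeta^{p_2}=0$ has coefficient sum $0$, so all its coefficients vanish and $\{p_1,p_2\}\equiv\{0,1\}$ mod $w$. As $p_1\not\equiv0$, we get $p_1\equiv1$ and $p_2\equiv0$. Now compare coefficients of $u^J$ in (11). Neither sum contains $u^J$, and both contain $u^{J-1}=u^{f_{J-1}}$. So $-\zeta^{p_1+J-1}=-\zeta^{p_2(J-1)}$, i.e. $\zeta^J=1$. This is impossible for $1\le J\le w-1$.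

This proves Proposition 4. $\square$

## 11. Hyperbolicity of $E$ and the proof of Theorem B

**Step 1: the monodromy is pseudo-Anosov.** The purpose is to show that $E$ is hyperbolic. Since $K_0$ is a closed $w$-braid with axis $c$, $E$ is the mapping torus of a braid $\sigma$ on the $w$-punctured disk, and since $K_0$ is a knot, $\sigma$ permutes the punctures transitively. We use the Nielsen–Thurston trichotomy.

The braid $\sigma$ is not reducible. Otherwise take the outermost curves of an invariant system of essential curves. They are permuted by $\sigma$. Since $\sigma$ permutes the punctures transitively, every puncture lies inside exactly one outermost curve, and all outermost curves enclose the same number $u$ of punctures, $2\le u\le w-1$. So $u\mid w$, contradicting the primality of $w$.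

The braid $\sigma$ is not periodic. Otherwise $E$ is Seifert fibered, and filling $\partial N(K)$ along any integral slope other than the fiber slope, hence along all but at most one integral slope, gives an ordinary Seifert manifold $Y$. This contradicts Proposition 4.

So $\sigma$ is pseudo-Anosov, and $E$ is hyperbolic by Thurston.

**Step 2: the knots $K_n$ are hyperbolic and infinitely many are distinct.** The exterior of $K_n$ is the filling of $E$ along the slope $-1/n$ on $\partial N(c)$. By Thurston's hyperbolic Dehn surgery theorem, $K_n$ is hyperbolic for all large $n$, with volumes less than $\mathrm{vol}(E)$ and converging to $\mathrm{vol}(E)$. So infinitely many volumes occur, and infinitely many of the $K_n$ with $n\ge0$ are distinct.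

**Step 3: choice of $K$.** Let $K=K_{n_0}$ be any hyperbolic member of the family. It is non-satellite, and the exterior of $K\cup c$ is $E$, so $K\cup c$ is a hyperbolic link with $c$ unknotted. The twist family of $K$ along $c$ is $\{K_{n_0+n}\}$. Its members with $n_0+n\ge0$ are L-space knots by Section 7, Step 2, infinitely many of them are distinct, and all members with $n$ large are hyperbolic. By Proposition 4, for no integer $m$ is $c$ a seiferter or a pseudo-seiferter for $(K,m)$. The winding number $\mathrm{lk}(K,c)$ is $w$ up to sign, and infinitely many $w$ occur by Section 7, Step 1. This proves Theorem B. $\blacksquare$
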